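# Generating a group by a left-right transversal

## Guessing yes: small index, normal subgroups, and $S_3$

Let $G$ be a finitely generated group and $\operatorname{rank}(G)$ the smallest size of a generating set of $G$. Let $H\le G$ have finite index $m=[G:H]$. A left transversal of $H$ is a set containing exactly one element of each left coset $gH$. A right transversal contains exactly one element of each right coset $Hg$. A left-right transversal is a set that is both at once. Any of these has $m$ elements, so if one of them generates $G$, then $\operatorname{rank}(G)\le m$.

The paper "Investigating transversals as generating sets for groups" by Maurice Chiodo, Robert Crumplin, Oscar Donlan and Paweł Piwek (arXiv:1912.02717, 2019) is the source of the following problem. Suppose $\operatorname{rank}(G)\le[G:H]<\infty$. Must there be a left-right transversal of $H$ which generates $G$?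

Three facts are recalled as known with the problem. A left-right transversal always exists. A left transversal generating $G$ exists if and only if $\operatorname{rank}(G)\le[G:H]$, and likewise on the right. The answer to the question is yes when in addition $\operatorname{rank}(G)\le 3$. So the natural guess is yes: each half of the demand can be met, and nothing visible forbids meeting both. We test this guess by hand.

If $m=1$, then $G=H$ has rank at most $1$, hence is cyclic, and a generator alone is a left-right transversal.

If $m=2$, then $H$ is normal, and $G=\langle y,z\rangle$ for some $y,z$. At least one of them, say $y$, is outside $H$. If $z$ is also outside $H$, replace it by $y^{-1}z\in H$; the pair still generates $G$. Now $\{y,z\}$ has one element in each of the two cosets and generates $G$.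

If $H$ is normal of any index, then $gH=Hg$, so every left transversal is a left-right transversal, and the question is the one-sided one.

The smallest case with content is $G=S_3$ and $H$ of order $2$, so that $m=3$ and $\operatorname{rank}(G)=2$. Let $S_3$ act on $\mathbb Z/3=\{0,1,2\}$ with
$$x:i\mapsto i+1,\qquad a:i\mapsto -i,\qquad H=\{1,a\},\qquad ax=x^{-1}a .$$
The left cosets are $\{1,a\},\{x,xa\},\{x^2,x^2a\}$ and the right cosets are $\{1,a\},\{x,x^2a\},\{x^2,xa\}$. The set $\{1,x,x^2a\}$ is a left transversal and generates $S_3$, but $x$ and $x^2a$ share a right coset. The set $\{1,x,x^2\}$ is a left-right transversal but does not generate. The set $\{a,x,x^2\}$ is a left-right transversal and generates. So the two conditions do pull against each other, but the guess survives.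

The guess is right, and we shall prove more than was asked.

## Nielsen moves and the theorem

**Definition (Nielsen equivalence).** Two $n$-tuples of elements of $G$ are Nielsen equivalent if one is obtained from the other by a finite sequence of the following moves: permute the entries, invert an entry, multiply an entry on the left or on the right by another entry or its inverse.

Each move can be undone by moves and does not change the subgroup generated by the entries. We use moves only through the following rule.

**Rule (N).** In a tuple, an entry $z$ may be replaced by $uzu'$, where $u,u'$ are any elements of the subgroup generated by the other entries.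

Indeed, write $u$ and $u'$ as words in the other entries and their inverses, and multiply $z$ by the letters one at a time. The other entries do not change meanwhile.

**Definition (bi-independent).** A set $T\subseteq G$ is bi-independent if distinct elements of $T$ lie in distinct left cosets $gH$ and also in distinct right cosets $Hg$. A tuple is bi-independent if entries with different indices have this property.

In $S_3$ above, $\{x,x^2\}$ and $\{xa,x^2a\}$ are bi-independent, while $\{x,x^2a\}$ is not. A bi-independent set has at most $m$ elements, and one with exactly $m$ elements is a left-right transversal.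

**Theorem A.** Let $G$ be a finitely generated group, $H\le G$ with $m=[G:H]<\infty$, and let $(z_1,\dots,z_n)$ generate $G$.

1. If $n\le m$, the tuple is Nielsen equivalent to a bi-independent tuple $(t_1,\dots,t_n)$, and $\{t_1,\dots,t_n\}$ extends to a left-right transversal of $H$ in $G$.
2. If $n\ge m$, the tuple is Nielsen equivalent to $(t_1,\dots,t_m,h_1,\dots,h_{n-m})$, where $\{t_1,\dots,t_m\}$ is a left-right transversal of $H$ in $G$ and all $h_i\in H$.

**Corollary B.** For $G$ finitely generated and $H$ of finite index, a left-right transversal of $H$ generating $G$ exists if and only if $\operatorname{rank}(G)\le[G:H]$. In that case there is one containing a generating set of $G$ of size $\operatorname{rank}(G)$.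

*Proof from Theorem A.* If a transversal generates $G$, then $\operatorname{rank}(G)\le m$, since it has $m$ elements. Conversely, apply Theorem A(1) to a generating tuple of length $n=\operatorname{rank}(G)\le m$. The set $\{t_1,\dots,t_n\}$ still generates $G$, has $n$ elements, and lies in a left-right transversal. $\square$

**Corollary C.** Let $H$ have index $m$ in the free group $F_n$. If $n\le m$, some basis of $F_n$ is contained in a left-right transversal of $H$. If $n\ge m$, some basis of $F_n$ consists of a left-right transversal of $H$ together with $n-m$ elements of $H$.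

*Proof from Theorem A.* Apply the theorem to a basis. A tuple Nielsen equivalent to a basis is a basis: sending the entries of a basis to the entries obtained by one move defines an endomorphism of $F_n$, and the inverse move defines its inverse. (For instance $y_1\mapsto y_1y_2$ and $y_1\mapsto y_1y_2^{-1}$, all other $y_i$ fixed, are mutually inverse.) $\square$

Here is an instance of Corollary C. Let $F_3$ have basis $x,a,b$ and act on $\mathbb Z/3$ with $x:i\mapsto i+1$ and $a,b:i\mapsto -i$; let $H$ be the stabilizer of $0$, so $n=m=3$. The element $ab$ acts trivially. Replace $b$ by $ab$ and then by $abx^{-1}$. The result $(x,\,abx^{-1},\,a)$ is a basis whose entries act as $x,x^{-1},a$. These three lie in distinct left cosets and distinct right cosets of the stabilizer of $0$, as we saw in $S_3$, so the basis is itself a left-right transversal. The product $ab$ was essential here, and it will return in Step 2 below.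

## Cosets as points

Let $G$ act by left multiplication on $\Omega=G/H$, and let $o\in\Omega$ be the coset $H$. Then $|\Omega|=m$, the action is transitive, and $H=G_o$ is the stabilizer of $o$. For $g\in G$ put
$$\lambda(g)=g\,o,\qquad \rho(g)=g^{-1}o .$$
Then $gH=g'H\iff\lambda(g)=\lambda(g')$. Also $Hg=Hg'\iff g^{-1}H=g'^{-1}H\iff\rho(g)=\rho(g')$, by taking inverses of cosets. Finally $g\in H\iff\lambda(g)=o\iff\rho(g)=o$.

**Definition (type).** An element $g$ is of type $(p,q)$ if $\lambda(g)=p$ and $\rho(g)=q$. Equivalently, $g$ sends $q\mapsto o\mapsto p$.

A set is bi-independent exactly when no two of its elements agree in either coordinate of their types. In $S_3$ with $o=0$, the element $x$ has type $(1,2)$, $x^{-1}$ has type $(2,1)$, $xa$ has type $(1,1)$, $x^{-1}a$ has type $(2,2)$, and $1,a$ have type $(0,0)$.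

## The one-sided argument and the point where it breaks

Suppose first that we only care about left cosets. By moves that replace $y$ by $x^{-1}y$ whenever $x,y\notin H$ and $xH=yH$, we reach a tuple $(x_1,\dots,x_k;a_1,\dots,a_l)$ in which the $x_i$ lie outside $H$ in distinct left cosets, and all $a_i\in H$. Suppose $k\le m-2$ and $l\ge1$. We want to move some $a_i$ to a point of $\Omega$ which is neither $o$ nor any $\lambda(x_j)$; call such a point a hole. Let $Q=\langle x_1,\dots,x_k\rangle$.

- If $Q$ is transitive on $\Omega$, choose a hole $p$ and $w\in Q$ with $wo=p$. Replace $a_1$ by $wa_1$; then $\lambda(wa_1)=wo=p$.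
- If not, some $a_i$ fails to preserve $Qo$, because $G$ is transitive. So $a_iu'o\notin Qo$ for some $u'\in Q$. Replace $a_i$ by $a_iu'$; the point $\lambda(a_iu')$ is a hole, since $o$ and all $\lambda(x_j)$ lie in $Qo$.

Either way $k$ grows, until $l=0$ or $k=m-1$. If $n\le m$, then $l\le1$ at the end, and the entries lie in distinct left cosets. This proves the one-sided theorem.

Now demand both sides. In the transitive case, even if $w$ has type $(p,q)$ with both $p$ and $q$ unused, the element $wa$ has type $(p,a^{-1}q)$ and $aw$ has type $(ap,q)$. The entry $a\in H$ fixes $o$ but may carry an unused point to a used one. This really happens. Take the pair $(x,a)$ in $S_3$. The unused points are $2$ on the left and $1$ on the right, so we need an element $x^iax^j$ of type $(2,1)$. But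
$$x^iax^j:\ n\mapsto (i-j)-n,$$
which has type $(i-j,\,i-j)$, and never $(2,1)$. No word $uau'$ with $u,u'\in\langle x\rangle$ works.

Two remarks on this example point to the proof. First, it does no harm: $x$ and $a$ are already bi-independent, because $a$ may represent $H$ itself. One entry in $H$ is welcome; the trouble starts with two. Second, one can escape by disturbing $x$. Replace $x$ by $xa$, of type $(1,1)$. Now the unused point is $2$ on both sides, and $(xa)\,a\,(xa)=x^2a$ has type $(2,2)$. So we should not keep the $x_i$ fixed. We shall take the number of placed elements as large as possible over all Nielsen equivalent tuples. Then every tuple with the same number of placed elements must be stuck too, and that gives much information.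

## A double coset count

The first tool finds elements with both coordinates unused, inside any transitive subgroup. It needs no Nielsen moves.

**Lemma 1.** Let $K\le G$ be transitive on $\Omega$, let $Y\subseteq K$ be bi-independent, and let $p\in\Omega\setminus\lambda(Y)$. Then there are $q\in\Omega\setminus\rho(Y)$ and $g\in K$ of type $(p,q)$. If $p\ne o$ then $q\ne o$. Moreover $(q,o)=g^{-1}(o,p)$ lies in the $K$-orbit of $(o,p)$ in $\Omega\times\Omega$.

*Proof.* Choose $g_0\in K$ with $g_0o=p$. Let $K_o$ be the stabilizer of $o$ in $K$, and put
$$D=K_og_0K_o,\qquad \Gamma=\lambda(D)=K_op,\qquad \Gamma^*=\rho(D)=K_og_0^{-1}o .$$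

The set $D$ can be recognized from either coordinate. That is, for $y\in K$,
$$\lambda(y)\in\Gamma\iff y\in D\iff\rho(y)\in\Gamma^* . \tag{1}$$
If $yo=ug_0o$ with $u\in K_o$, then $y\in ug_0K_o\subseteq D$. If $y^{-1}o=ug_0^{-1}o$ with $u\in K_o$, then $y^{-1}\in ug_0^{-1}K_o$, so $y\in K_og_0u^{-1}\subseteq D$. The other implications are the definitions of $\Gamma$ and $\Gamma^*$.

Next, $|\Gamma|=|\Gamma^*|$. Let $\mathcal O$ be the $K$-orbit of $(o,p)$, viewed as the edge set of a directed graph on $\Omega$. The out-neighbors of $o$ are the points of $K_op=\Gamma$. The in-neighbors of $o$ are the points $g'o$ with $g'\in K$ and $g'p=o$. The condition $g'g_0o=o$ says $g'\in K_og_0^{-1}$, so these in-neighbors form $K_og_0^{-1}o=\Gamma^*$. Since $K$ is transitive on $\Omega$ and preserves $\mathcal O$, all points have the same out-degree and all have the same in-degree. Counting edges by initial point and by end point gives $m|\Gamma|=|\mathcal O|=m|\Gamma^*|$.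

Now count. By (1), $\lambda(Y)\cap\Gamma=\lambda(Y\cap D)$ and $\rho(Y)\cap\Gamma^*=\rho(Y\cap D)$. Both $\lambda$ and $\rho$ are injective on $Y$. The point $p$ lies in $\Gamma$ but not in $\lambda(Y)$, so $|Y\cap D|<|\Gamma|=|\Gamma^*|$. Hence $\rho(Y)$ misses some $q\in\Gamma^*$. Write $q=u'^{-1}g_0^{-1}o$ with $u'\in K_o$ and put $g=g_0u'\in K$. Then $go=g_0o=p$ and $g^{-1}o=q$, so $g$ has type $(p,q)$.

If $p\ne o$, then $g\notin H$, so $q\neq o$. Finally $g^{-1}o=q$ and $g^{-1}p=o$. $\square$

In $S_3$ with $Y=\{x\}$ and $p=2$, both $K=S_3$ (where $\Gamma=\Gamma^*=\{1,2\}$) and $K=\langle x\rangle$ (where $\Gamma=\{2\}$, $\Gamma^*=\{1\}$) give $q=1$.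

**Lemma 2.** Every bi-independent $T\subseteq G$ extends to a left-right transversal.

*Proof.* If $|T|<m$, choose $p\notin\lambda(T)$. Lemma 1 with $K=G$ and $Y=T$ gives $g$ of type $(p,q)$ with $q\notin\rho(T)$, and $T\cup\{g\}$ is bi-independent with one more element. Repeat until $|T|=m$. Then $\lambda$ and $\rho$ are bijective from $T$ to $\Omega$. $\square$

The second tool handles groups that are not transitive, on both sides at once.

**Lemma 3.** Let $P\le G$, let $\Omega_1=Po$, and let $z\in G$ with $z\Omega_1\not\subseteq\Omega_1$. Then there are $u,u'\in P$ such that $\lambda(uzu')$ and $\rho(uzu')$ both lie outside $\Omega_1$.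

*Proof.* Since $\Omega_1$ is finite, $z^{-1}\Omega_1\subseteq\Omega_1$ would force $z^{-1}\Omega_1=\Omega_1$ and so $z\Omega_1=\Omega_1$. Hence also $z^{-1}\Omega_1\not\subseteq\Omega_1$. Choose $\alpha,\beta\in\Omega_1$ with $z\beta\notin\Omega_1$ and $z^{-1}\alpha\notin\Omega_1$, and $u,u'\in P$ with $u'o=\beta$ and $u^{-1}o=\alpha$. Then
$$\lambda(uzu')=u\,z\beta,\qquad \rho(uzu')=u'^{-1}z^{-1}u^{-1}o=u'^{-1}\,z^{-1}\alpha ,$$
and both are outside $\Omega_1$ because $P$ preserves $\Omega_1$ and hence its complement. $\square$

## Configurations, holes, and the reduction of Theorem A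

Fix the generating tuple $(z_1,\dots,z_n)$.

**Definition (configuration).** A configuration of level $k$ is a tuple $(x_1,\dots,x_k;a_1,\dots,a_l)$ with $k+l=n$, Nielsen equivalent to $(z_1,\dots,z_n)$, which is such that $(x_1,\dots,x_k)$ is bi-independent, all $x_i\notin H$, and all $a_i\in H$. We write $X=\{x_1,\dots,x_k\}$.

**Definition (holes).** The left and right holes of a configuration are the points of
$$U_L=\Omega\setminus(\{o\}\cup\lambda(X)),\qquad U_R=\Omega\setminus(\{o\}\cup\rho(X)) .$$

Since $\lambda$ and $\rho$ are injective on $X$ and avoid $o$ there, $|U_L|=|U_R|=m-1-k$. For example, $(x;a)$ in $S_3$ is a configuration of level $1$ with $U_L=\{2\}$ and $U_R=\{1\}$.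

Configurations exist. In any tuple, if two entries $x,y\notin H$ satisfy $xH=yH$, replace $y$ by $x^{-1}y\in H$. If $Hx=Hy$, replace $y$ by $yx^{-1}\in H$. Each time the number of entries outside $H$ drops, so the process stops, and then the entries outside $H$ are bi-independent.

**Rule (F).** If $g=ua_iu'$ with $u,u'$ in the subgroup generated by the entries other than $a_i$, and $\lambda(g)\in U_L$, $\rho(g)\in U_R$, then replacing $a_i$ by $g$ gives a configuration of level $k+1$.

This is Rule (N), together with the observations that $\lambda(g)\neq o$ means $g\notin H$ and that the holes avoid the coordinates of $X$.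

Let $k$ be the largest level of any configuration of our tuple; it is at most $\min(n,m-1)$. Configurations of this level $k$ are called maximal. In a maximal configuration no $g$ as in Rule (F) exists. We shall say "contradicting (F)" when we produce one. From now on $k$ is this number and $l=n-k$.

**Claim.** $k=m-1$ or $l\le1$.

*The Claim implies Theorem A.* Take a maximal configuration.

- If $l=0$, then $X$ is bi-independent of size $n=k\le m-1$.
- If $l=1$, then $X\cup\{a_1\}$ is bi-independent, since $a_1$ has type $(o,o)$ and $o\notin\lambda(X)\cup\rho(X)$. Its size is $n=k+1\le m$, and if $n=m$ it is a left-right transversal.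
- If $l\ge2$, then $k=m-1$ by the Claim, so $n=k+l>m$. The set $X\cup\{a_1\}$ is bi-independent of size $m$, hence a left-right transversal, and $a_2,\dots,a_l\in H$.

If $n\le m$, only the first two cases can occur, and Lemma 2 extends the bi-independent tuple to a left-right transversal. This is part 1. If $n\ge m$, the first case cannot occur, the second occurs only with $n=m$, and the last two cases give part 2. $\square$

It remains to prove the Claim. We assume for contradiction that
$$k\le m-2\quad\text{and}\quad l\ge2 . \tag{2}$$
Then $m\ge2$, and every maximal configuration has $U_L\ne\emptyset$ and $U_R\neq\emptyset$.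

What would finish the job? By Lemma 1 (if $\langle X\rangle$ is transitive) there is $v\in\langle X\rangle$ of type $(p,q)$ with both coordinates holes. If some element $c'$ fixes both $o$ and $p$, then $c'v$ sends $q\mapsto o\mapsto o$ and $o\mapsto p\mapsto p$, so $c'v$ again has type $(p,q)$. Hence we want a conjugate, by an element of $\langle X\rangle$, of one of the entries $a_i$ that fixes $o$ and $p$. Step 4 manufactures such an entry by disturbing $X$. To do so it needs the group generated by $X$ to stay transitive when one element of $X$ is removed. Steps 1 to 3 secure this, and Step 2 is where having two entries in $H$ counts.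

## Transitivity of $\langle X\rangle$ and four disjoint translates

**Step 1. In every maximal configuration, $Q=\langle X\rangle$ is transitive on $\Omega$.** The purpose is to make Lemma 1 available with $K=Q$.

Suppose $\Omega_1=Qo\neq\Omega$. If $a_i\Omega_1\subseteq\Omega_1$ for all $i$, then equality holds by finiteness, so $G=\langle Q,a_1,\dots,a_l\rangle$ preserves $\Omega_1$, and $G$ is not transitive, which is false. So some $a_i\Omega_1\not\subseteq\Omega_1$. Lemma 3 with $P=Q$ and $z=a_i$ gives $g=ua_iu'$ with $u,u'\in Q$ and $\lambda(g),\rho(g)\notin\Omega_1$. Since $o$, $\lambda(X)$ and $\rho(X)$ all lie in $\Omega_1=Qo$, both points are holes, contradicting (F).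

In particular $k\ge1$, because the trivial group is not transitive on $m\ge2$ points.

**Step 2. A density bound.** The purpose is to show that the pairs which $Q$ makes out of $o$ and the left holes are few.

Take a maximal configuration, write $a=a_1$ and $b=a_2$, and let
$$E=\bigcup_{p\in U_L}Q\cdot(o,p)\subseteq\Omega\times\Omega,\qquad E(\omega)=\{\gamma:(\omega,\gamma)\in E\},\qquad e=|E(o)| .$$
The set $E$ is $Q$-invariant, so $E(u\omega)=uE(\omega)$ for $u\in Q$. Each pair in $E$ has distinct coordinates, since $p\ne o$ for $p\in U_L$. So
$$U_L\subseteq E(o)\subseteq\Omega\setminus\{o\},\qquad e\ge1 .$$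
As $Q$ is transitive, every point has out-degree $e$ in $E$, hence $|E|=me$. All in-degrees are equal too, so every point has in-degree $e$. We show
$$4e\le m-1 . \tag{3}$$

First we prove that if $c\in H$ is one of the entries in $H$ of any configuration with this same set $X$, then
$$E\cap cE=\emptyset . \tag{4}$$
Suppose $(\alpha,\gamma)\in E\cap cE$. From $(\alpha,\gamma)\in E$ we get $u\in Q$ and $p\in U_L$ with $u\alpha=o$ and $u\gamma=p$. From $c^{-1}(\alpha,\gamma)\in E$ we get $p'\in U_L$ with $c^{-1}(\alpha,\gamma)\in Q(o,p')$. Apply Lemma 1 with $K=Q$, $Y=X$ and the point $p'$. It gives $q'\notin\rho(X)$ with $q'\neq o$, that is $q'\in U_R$, such that $(q',o)\in Q(o,p')$. So there is $u'\in Q$ with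
$$c^{-1}\alpha=u'q',\qquad c^{-1}\gamma=u'o .$$
Now follow two points under $ucu'$:
$$o\ \overset{u'}{\longmapsto}\ c^{-1}\gamma\ \overset{c}{\longmapsto}\ \gamma\ \overset{u}{\longmapsto}\ p,\qquad q'\ \overset{u'}{\longmapsto}\ c^{-1}\alpha\ \overset{c}{\longmapsto}\ \alpha\ \overset{u}{\longmapsto}\ o .$$
So $ucu'$ has type $(p,q')$ with $p\in U_L$, $q'\in U_R$. The configuration containing $c$ has the same $X$, hence the same holes and the same level, so this contradicts (F). This proves (4).

Replacing $(a,b)$ by $(ab,b)$, by $(a,a^{-1}b)$, or by $(b^{-1}ab,b)$ is allowed by Rule (N) and gives configurations with the same $X$. So (4) holds for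
$$c\in\{a,\ b,\ ab,\ a^{-1}b,\ b^{-1}ab\}.$$
Hence the four sets $E,aE,bE,abE$ are pairwise disjoint: the first is disjoint from the others by (4) with $c=a,b,ab$, and
$$aE\cap bE=a(E\cap a^{-1}bE),\qquad aE\cap abE=a(E\cap bE),\qquad bE\cap abE=b(E\cap b^{-1}abE)$$
are all empty. For $c\in\{1,a,b,ab\}$ we have $co=o$, so the pairs in $cE$ with first coordinate $o$ are the pairs $(o,\gamma)$ with $\gamma\in cE(o)$. Therefore $E(o),aE(o),bE(o),abE(o)$ are pairwise disjoint. Each has $e$ elements, and none contains $o$. Together they fit into $\Omega\setminus\{o\}$, which proves (3).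

To see the mechanism, return to $F_3$ acting on $\mathbb Z/3$, with the configuration $(x;a,b)$. Here $U_L=\{2\}$ and $E=\{(i,i+2)\}$, so $e=1$ and (3) fails; the configuration cannot be maximal. The set $aE=bE=\{(j,j+1)\}$ is disjoint from $E$, but $abE=E$. Accordingly, no word $uau'$ or $ubu'$ with $u,u'\in\langle x\rangle$ can be placed, while $abx^{-1}$ can.

## Removing one element of $X$ keeps transitivity

**Step 3. In every maximal configuration and for every $j$, the group $R=\langle Y\rangle$ with $Y=X\setminus\{x_j\}$ is transitive on $\Omega$.** The purpose is to be able to apply Lemma 1 inside $R$ while $x_j$ is being changed. The idea is that if $R$ is not transitive, then after an adjustment of $x_j$ all points but one outside $Ro$ are left holes. That makes $E$ too dense for (3).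

Suppose $R$ is not transitive. Put $\Omega_1=Ro$, $\Omega_2=\Omega\setminus\Omega_1$ and $t=|\Omega_2|\ge1$. By Step 1, $Q=\langle R,x_j\rangle$ is transitive, so $x_j\Omega_1\not\subseteq\Omega_1$ (otherwise $x_j\Omega_1=\Omega_1$ and $Q$ would preserve $\Omega_1$). Lemma 3 with $P=R$ and $z=x_j$ gives $\hat x=ux_ju'$ with $u,u'\in R$ and $\lambda(\hat x),\rho(\hat x)\in\Omega_2$.

Replace $x_j$ by $\hat x$; this is allowed by Rule (N). Since $o,\lambda(Y),\rho(Y)$ all lie in $\Omega_1$, the set $\hat X=Y\cup\{\hat x\}$ is bi-independent and $\hat x\notin H$. So we have a configuration of the same level $k$, which is again maximal. Moreover $\langle\hat X\rangle=\langle Y,x_j\rangle=Q$. Apply Step 2 to this new configuration; from here to the end of Step 3, $E$ and $e$ belong to it. As $\lambda(Y)\cup\{o\}\subseteq\Omega_1$, its left holes include $\Omega_2\setminus\{\lambda(\hat x)\}$. Left holes lie in $E(o)$, so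
$$\Omega_2\setminus\{\lambda(\hat x)\}\subseteq E(o),\qquad t-1\le e . \tag{5}$$

Let $t=1$ and $\Omega_2=\{\delta\}$. Then $R$ fixes $\delta$ and is transitive on all the other points. So $Q$ is transitive and the stabilizer of $\delta$ in $Q$ is transitive on $\Omega\setminus\{\delta\}$. That makes $Q$ transitive on ordered pairs of distinct points: move the first coordinates of two such pairs to $\delta$, then match the second coordinates by the stabilizer of $\delta$. Now $E$ is a nonempty $Q$-invariant set of pairs of distinct points, so it contains all of them, and $e=m-1\ge1$. This contradicts (3).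

Let $t\ge2$. For $w\in R$, invariance gives $E(wo)=wE(o)\supseteq w(\Omega_2\setminus\{\lambda(\hat x)\})$, which is a set of $t-1$ points of $\Omega_2$ because $R$ preserves $\Omega_2$. As $w$ varies, $wo$ runs over all of $\Omega_1$. So there are at least $|\Omega_1|(t-1)$ pairs of $E$ from $\Omega_1$ to $\Omega_2$. There are at most $et$ of them, since each point of $\Omega_2$ has in-degree $e$. Hence
$$|\Omega_1|\le e\,\frac{t}{t-1}\le2e .$$
By (5), $t\le e+1$, so with (3)
$$m=|\Omega_1|+t\le 2e+(e+1)=3e+1<4e+1\le m ,$$
where the strict inequality uses $e\ge1$. This contradiction proves Step 3.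

## An entry of $H$ that fixes a second point

**Step 4. Conclusion of the proof of the Claim.** The purpose is to exchange $x_j$ and $a$ so that the new entry in $H$ fixes a second point, and then to place that entry in a hole.

Fix a maximal configuration $(X;a_1,\dots,a_l)$, put $a=a_1$ and $Q=\langle X\rangle$, and fix a left hole $p\in U_L$.

**Step 4a. There is $j$ with $ap=\lambda(x_j)$.** This locates the obstruction met earlier: $a$ carries the hole $p$ to a used point.

By Step 1 and Lemma 1, with $K=Q$, $Y=X$ and the point $p$, there are $q\in U_R$ and $w_0\in Q$ of type $(p,q)$. (The point $q$ avoids $\rho(X)$, and $q\neq o$ since $p\ne o$.) Then $aw_0$ sends $q\mapsto o\mapsto o$ and $o\mapsto p\mapsto ap$, so it has type $(ap,q)$. By (F), $ap\notin U_L$. Also $ap\ne ao=o$. So $ap\in\lambda(X)$.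

Fix this $j$ and write
$$ap=\lambda(x_j),\qquad r=\rho(x_j),\qquad Y=X\setminus\{x_j\},\qquad R=\langle Y\rangle .$$
So $x_j$ has type $(ap,r)$. By Step 3, $R$ is transitive on $\Omega$.

**Step 4b. No $w\in R$ has type $(p,q)$ with $q\in U_R$.** We free the point $ap$ by moving $x_j$ into the hole $p$, and use that the resulting configuration is stuck as well.

Replace $x_j$ by $a^{-1}x_j$, which is allowed by Rule (N). We have $\lambda(a^{-1}x_j)=a^{-1}(ap)=p$ and $\rho(a^{-1}x_j)=x_j^{-1}ao=x_j^{-1}o=r$, so the new element has type $(p,r)$. Since $p\in U_L$, the point $p$ is neither $o$ nor in $\lambda(Y)$. The right coordinates are the same as before. So $X'=Y\cup\{a^{-1}x_j\}$ with the same $a_1,\dots,a_l$ is a configuration of level $k$, hence maximal. Its right holes are again $U_R$. The point $ap$ is one of its left holes: $ap\neq o$; $ap=\lambda(x_j)\notin\lambda(Y)$; and $ap\ne p$, because $ap\in\lambda(X)$ while $p\in U_L$.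

Suppose $w\in R$ had type $(p,q)$ with $q\in U_R$. Then $aw$ would have type $(ap,q)$, with $ap$ a left hole and $q$ a right hole of the new configuration, and $w\in R\le\langle X'\rangle$. This contradicts (F) for the new configuration.

**Step 4c. There is $w\in R$ of type $(p,r)$.** This shows that $R$ itself contains an element of the same type as $a^{-1}x_j$.

Apply Lemma 1 with $K=R$, the set $Y$, and the point $p\notin\lambda(Y)$. It gives $w\in R$ of type $(p,q')$ with $q'\notin\rho(Y)$ and $q'\ne o$. Since $\rho(X)=\rho(Y)\cup\{r\}$, this means $q'\in U_R\cup\{r\}$. By Step 4b, $q'\notin U_R$, so $q'=r$. Thus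
$$wo=p,\qquad wr=o . \tag{6}$$

**Step 4d. The exchange and the contradiction.** Two elements of the same type differ by an element fixing two points, and we compare $a^{-1}x_j$ with $w$. Put
$$f=w^{-1}a^{-1}x_j .$$
Using (6), $x_jo=ap$, $x_jr=o$ and $a^{-1}o=o$,
$$fo=w^{-1}a^{-1}(ap)=w^{-1}p=o,\qquad fr=w^{-1}a^{-1}x_jr=w^{-1}a^{-1}o=w^{-1}o=r . \tag{7}$$
So $f\in H$, and $f$ fixes $r$ as well.

We bring $f$ into the tuple by two applications of Rule (N). First replace $x_j$ by $f$; this is left multiplication by $w^{-1}a^{-1}\in\langle Y,a\rangle$, a group generated by other entries. Then replace $a$ by $aw$; here $w\in\langle Y\rangle$, and $Y$ has not changed. The element $aw$ satisfies $awo=ap$ and $(aw)^{-1}o=w^{-1}a^{-1}o=w^{-1}o=r$, so it has type $(ap,r)$, exactly the type of $x_j$. Therefore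
$$(X^\sharp;\ f,a_2,\dots,a_l),\qquad X^\sharp=Y\cup\{aw\},$$
is a configuration of level $k$, hence maximal, with the same hole sets $U_L\ni p$ and $U_R$ as at the start of Step 4.

The group $Q^\sharp=\langle X^\sharp\rangle$ contains $R$ and is therefore transitive. Lemma 1 with $K=Q^\sharp$, the set $X^\sharp$ and the point $p$ gives $q\in U_R$ and $v\in Q^\sharp$ of type $(p,q)$, that is, $vo=p$ and $vq=o$. By (6) and (7), the conjugate $wfw^{-1}$ fixes $wo=p$ and $wr=o$. This is the element that we wished for. Put
$$g=wfw^{-1}v=w\cdot f\cdot(w^{-1}v),\qquad w,\ w^{-1}v\in Q^\sharp .$$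
Then
$$go=wfw^{-1}p=wfo=wo=p,\qquad gq=wfw^{-1}(vq)=wfw^{-1}o=wfr=wr=o .$$
So $g$ has type $(p,q)$ with $p\in U_L$ and $q\in U_R$, and $g$ is obtained from the entry $f$ by multiplying on both sides by elements of the group generated by other entries. By Rule (F), replacing $f$ by $g$ gives a configuration of level $k+1$, contradicting the maximality of $k$.

Hence (2) is impossible, the Claim holds, and with it Theorem A and Corollaries B and C. In particular, whenever $\operatorname{rank}(G)\le[G:H]<\infty$ there is a left-right transversal of $H$ which generates $G$. $\blacksquare$
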